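\title{Necklace concatenation and universal cycles for rotation-closed sets of words}

\begin{abstract}
Let $S$ be a nonempty set of words of length $n$ over an ordered alphabet, closed under rotation. The FKM algorithm lists the necklaces of $S$ in lexicographic order and concatenates their aperiodic prefixes. We prove that the result is a universal cycle for $S$ if and only if the necklaces of $S$ form an $\alpha$-suffix language, where $\alpha$ is the largest necklace of $S$: every necklace of $S$ is letterwise at most $\alpha$ and remains a necklace of $S$ when a suffix is replaced by the suffix of $\alpha$ of the same length. The algorithm already succeeds when every cyclic factor of length $n$ of its output lies in $S$. We also describe, for each necklace $\alpha$, all sets with largest necklace $\alpha$ on which the algorithm succeeds.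
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbf{T}(n,k)$ be the set of words of length $n$ over the alphabet $\{1,2,\dots,k\}$, and let $S\subseteq\mathbf{T}(n,k)$. A universal cycle for $S$ is a cyclic word that is as short as possible among those containing every element of $S$. Precisely, for a nonempty word $U$ let $W=\cdots UUU\cdots$ be the bi-infinite word obtained by repeating $U$. The \emph{windows} of $U$ are the $|U|$ factors of $W$ of length $n$ that start at the positions of one copy of $U$, counted with multiplicity. The word $U$ is a \emph{universal cycle} for $S$ if $|U|=|S|$ and each element of $S$ occurs exactly once among the windows. When $|U|<n$ a window wraps around $U$ more than once; for example, $U=1$ is a universal cycle for $\{1^n\}$.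

A word is a \emph{necklace} if it is lexicographically smallest among its rotations. The \emph{aperiodic prefix}, or \emph{root}, of a word $\beta$ of length $n$ is its shortest prefix $p$ with $\beta=p^{n/|p|}$. The word $\beta$ is \emph{periodic} if $|p|<n$ and \emph{aperiodic} if $|p|=n$. The \emph{FKM algorithm} applied to $S$ lists the necklaces in $S$ in lexicographic order and concatenates their roots in that order. For $S=\mathbf{T}(3,3)$ it gives
\[
1\;112\;113\;122\;123\;132\;133\;2\;223\;233\;3 .
\]

Suppose that $S$ is closed under rotation. Then $S$ is a disjoint union of rotation classes, each class contains one necklace, and the root of that necklace is a universal cycle for the class. The algorithm cuts these small cycles open and joins them in lexicographic order. The output has length $|S|$, and the only question is whether the windows that cross the joints are the right ones. A window that crosses a joint starts with a suffix of one necklace and continues with a prefix of the next, so one expects a condition on how suffixes and prefixes of necklaces of $S$ can be recombined.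

\begin{definition}
Let $\alpha=a_1\cdots a_n\in\mathbf{T}(n,k)$. For $\beta=b_1\cdots b_n$ and $1\le m\le n+1$ put
\[
\sigma_m(\beta)=b_1\cdots b_{m-1}\,a_m\cdots a_n .
\]
A set $A\subseteq\mathbf{T}(n,k)$ is an \emph{$\alpha$-suffix language} if for every $\beta=b_1\cdots b_n\in A$ and every $m$ with $1\le m\le n$ we have $b_m\le a_m$ and $\sigma_m(\beta)\in A$.
\end{definition}

A nonempty $\alpha$-suffix language contains $\alpha=\sigma_1(\beta)$, and $\alpha$ is its lexicographically largest element, so $\alpha$ is determined by the language. The problem, which comes from DiMuro \cite{DiMuro}, is to prove or disprove the following: for a nonempty rotation-closed set $S$ with largest necklace $\alpha$, the FKM algorithm generates a universal cycle for $S$ if and only if the necklaces in $S$ form an $\alpha$-suffix language. The statement is true, and we prove it in a stronger form.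

Throughout, $S\subseteq\mathbf{T}(n,k)$ is nonempty and closed under rotation, $A$ is the set of necklaces in $S$,
\[
\nu_1<\nu_2<\dots<\nu_r=\alpha=a_1\cdots a_n
\]
are the elements of $A$, the root of $\nu_j$ is $\lambda_j$, and $U=\lambda_1\lambda_2\cdots\lambda_r$ is the output of the algorithm.

\begin{theorem}\label{thm:main}
The following are equivalent.
\begin{itemize}
\item[(a)] $U$ is a universal cycle for $S$.
\item[(b)] Every window of $U$ lies in $S$.
\item[(c)] $A$ is an $\alpha$-suffix language.
\item[(d)] For each $j$ with $1\le j<r$, if $i$ is the first position at which $\nu_j$ and $\nu_{j+1}$ differ, then $\nu_j$ and $\alpha$ agree at all positions greater than $i$.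
\item[(e)] For every prefix $w$ of an element of $A$, of length $l$ with $0\le l\le n$, the largest element of $A$ with prefix $w$ is $w\,a_{l+1}\cdots a_n$.
\end{itemize}
\end{theorem}

The equivalence of (a) and (c) answers the problem. The implication (b)$\Rightarrow$(a) says that the algorithm never fails by repetition alone: if some window is repeated, then some window lies outside $S$. For $S=\mathbf{T}(n,k)$ condition (b) is empty, so the algorithm generates a universal cycle for $\mathbf{T}(n,k)$. Closure under rotation cannot be dropped: for $S=\{12\}$ the set $A=\{12\}$ is a $12$-suffix language, but $U=12$ has the wrong length.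

Condition (c) requires the words $\sigma_m(\beta)$ to be necklaces, and it is not evident how many sets of necklaces can satisfy it. The second theorem shows that the letterwise bound makes this requirement automatic.

\begin{theorem}\label{thm:family}
Let $\alpha=a_1\cdots a_n$ be a necklace and let $M_\alpha$ be the set of all necklaces $\beta=b_1\cdots b_n$ with $b_m\le a_m$ for all $m$. Then $M_\alpha$ is an $\alpha$-suffix language, so the FKM algorithm generates a universal cycle for the set of all rotations of elements of $M_\alpha$. The rotation-closed sets $S$ with largest necklace $\alpha$ for which the algorithm generates a universal cycle are exactly those whose set of necklaces is a nonempty subset of $M_\alpha$ closed under $\sigma_1,\dots,\sigma_n$. For fixed $\alpha$ this family of sets is closed under union and intersection.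
\end{theorem}

Section~\ref{sec:two} shows the idea for $n=2$. After the lemmas on necklaces in Section~\ref{sec:necklaces} and the reductions in Section~\ref{sec:reductions}, we prove (e)$\Rightarrow$(a) in Section~\ref{sec:sufficient}, (b)$\Rightarrow$(e) in Section~\ref{sec:necessary}, and Theorem~\ref{thm:family} in Section~\ref{sec:family}.

\section{Words of length two}\label{sec:two}

Let $n=2$. The necklaces are the words $xy$ with $x\le y$. Group the elements of $A$ by first letter: let $w_1<\dots<w_K$ be the first letters that occur, and let $w_ky_k$ be the last element of the $k$th group. Then $w_Ky_K=\alpha$, and (c) says that $y_k=a_2$ for every $k$.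

Assume that $A$ contains no word $xx$. Then $U$ is the concatenation of the necklaces themselves, and half of its windows are the elements of $A$. The other windows are the words $yx'$ with $xy$ and $x'y'$ cyclically consecutive in $A$. If $xy$ is not the last of its group, then $x'=x$ and the window $yx$ is the rotation of $xy$. So the words still to be found are the $K$ rotations $y_kw_k$, and the windows still available are the $K$ words $y_kw_{k+1}$, with $k$ read modulo $K$.

If all $y_k$ equal $a_2$, then the available windows $a_2w_{k+1}$ are the missing words $a_2w_k$, shifted cyclically by one group, and $U$ is a universal cycle. Conversely, suppose only that all windows lie in $S$. Then $w_{k+1}y_k\in S$. If $y_k>y_{k+1}$, then $w_{k+1}<y_{k+1}<y_k$, so $w_{k+1}y_k$ is a necklace of $S$ in group $k+1$ that is larger than the last element of the group. This is impossible, so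
\[
y_1\le y_2\le\dots\le y_K\le y_1 ,
\]
and all $y_k$ equal $y_K=a_2$.

For example, $A=\{12,13,23\}$ gives $U=121323$ with windows $12,21,13,32,23,31$. For $A=\{14,23\}$ the bound $b_2\le a_2$ fails, and $U=1423$ has the window $y_1w_2=42\notin S$. For $A=\{12,23\}$ the bound holds but $\sigma_2(12)=13$ is missing, and $U=1223$ has the window $y_2w_1=31\notin S$.

For general $n$ the same two arguments run at each position $m$, with the elements of $A$ grouped by their prefix of length $m-1$. Two difficulties appear. First, raising a letter of a necklace need not give a necklace: $1213$ becomes $1413$, whose necklace is $1314$. Lemma~\ref{lem:raise} handles this. Second, a periodic necklace contributes only its root to $U$, so it is no longer evident what is read on either side of a joint. For $A=\{122,222\}$ we have $U=122\,2$, a universal cycle, and the cyclic text that starts at the root of $222$ reads $212$, not $222$. Most of the work goes into showing that this can happen only for $\alpha$, and that $\alpha$ is then read backward from the end of $U$.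

\section{Necklaces and Lyndon words}\label{sec:necklaces}

The $i$th letter of a word $c$ is $c_i$, except that we write $\alpha=a_1\cdots a_n$ and $\beta=b_1\cdots b_n$. In the lexicographic order, $u<v$ means that $u$ is a proper prefix of $v$, or that $u$ has the smaller letter at the first position where $u$ and $v$ differ. For words $u,v,x$ of equal length we use three properties.
\begin{itemize}
\item[(O1)] Let $u',v'$ be the prefixes of $u,v$ of some length $l$. If $u\le v$ then $u'\le v'$, and if $u'<v'$ then $u<v$.
\item[(O2)] If $u\le x\le v$ and both $u$ and $v$ begin with $w$, then $x$ begins with $w$. This follows from (O1) with $l=|w|$.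
\item[(O3)] If $u_i\le v_i$ for all $i$, then $u\le v$.
\end{itemize}
By (O2), the elements of $A$ with a given prefix $w$ are consecutive in the list $\nu_1,\dots,\nu_r$. So if $\nu_j$ has prefix $w$ and $j<r$, then $\nu_{j+1}$ has prefix $w$ if and only if $\nu_j$ is not the largest element of $A$ with prefix $w$.

The \emph{rotation of $\beta$ at $m$} is $\rho_m(\beta)=b_m\cdots b_nb_1\cdots b_{m-1}$, for $1\le m\le n+1$. The \emph{necklace of $\beta$} is its least rotation; since $S$ is closed under rotation, a word lies in $S$ if and only if its necklace lies in $A$. Applying (O1) to a necklace and its rotation at $s$ gives: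
\begin{itemize}
\item[(N)] If $\beta$ is a necklace, then $b_s\cdots b_{s+l-1}\ge b_1\cdots b_l$ whenever $s+l-1\le n$.
\end{itemize}
The rotations of a word are governed by its root.
\begin{itemize}
\item[(R)] Let $\beta=p^t$ with root $p$ and $q=|p|$. Then $\rho_m(\beta)=\rho_{m'}(\beta)$ if and only if $q$ divides $m-m'$. So $\beta$ has exactly $q$ rotations, given by any $q$ consecutive values of $m$. Each rotation has a root of length $q$, and the only rotation with prefix $p$ is $\beta$.
\end{itemize}
To see this, read indices modulo $n$. The integers $s$ with $b_{x+s}=b_x$ for all $x$ form a subgroup of $\mathbb{Z}$ containing $n$. Its positive generator divides $n$, and a divisor $s$ of $n$ lies in the subgroup exactly when $\beta$ is a power of its prefix of length $s$; so the generator is $q$. Every rotation of $\beta$ has the same subgroup, so it is the $t$th power of its prefix of length $q$.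

A nonempty word is \emph{primitive} if it is not of the form $u^s$ with $s\ge2$, and a \emph{Lyndon word} is a primitive necklace, of any length. The root $p$ of a necklace $p^t$ is a Lyndon word: it is primitive because it is the shortest possible, and for each rotation $p'$ of $p$ the word $p'^{\,t}$ is a rotation of $p^t$, so $p\le p'$. We use two facts from \cite[Propositions 5.1.2 and 5.1.3]{Lothaire}.
\begin{itemize}
\item[(L1)] A Lyndon word $\lambda$ is smaller than each of its nonempty proper suffixes $\sigma$.
\item[(L2)] If $\lambda<\mu$ are Lyndon words, then $\lambda\mu$ is a Lyndon word.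
\end{itemize}
In (L1), $\lambda$ is too long to be a prefix of $\sigma$. So the two words differ within the length of $\sigma$, and $\sigma$ is strictly larger than the prefix of $\lambda$ of length $|\sigma|$. In particular, no nonempty proper suffix of $\lambda$ is a prefix of $\lambda$.

\begin{lemma}\label{lem:raise}
Let $e$ be a necklace, let $g$ arise from $e$ by raising one letter, and let $N$ be the necklace of $g$. Then $e<N\le g$.
\end{lemma}

\begin{proof}
For each $m$ we have $\rho_m(g)>\rho_m(e)\ge e$, since $\rho_m(g)$ arises from $\rho_m(e)$ by raising one letter. The word $N$ is the least of the $\rho_m(g)$.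
\end{proof}

The remaining lemmas give lower bounds on the lengths of roots; these tell us how much of a necklace is present in $U$. We write $p^\infty=ppp\cdots$.

\begin{lemma}\label{lem:prefix}
Let $\lambda$ be a Lyndon word and $p$ a nonempty proper prefix of $\lambda$. Then $\lambda$ is not a prefix of $p^\infty$, and $\lambda$ has the larger letter at the first position where the two differ.
\end{lemma}

\begin{proof}
Let $\sigma$ be $\lambda$ with its first $|p|$ letters deleted, a nonempty proper suffix. If $\lambda$ were a prefix of $p^\infty$, then $\sigma$ would also be a prefix of $p^\infty$, hence of $\lambda$, contrary to (L1). Let $l>|p|$ be the first position where $\lambda$ and $p^\infty$ differ. For $x<l-|p|$, the $x$th letters of $\sigma$ and of $\lambda$ both equal the $x$th letter of $p^\infty$. At $x=l-|p|$, the word $\sigma$ has the $l$th letter of $\lambda$, while $\lambda$ has the $(l-|p|)$th letter of $p^\infty$, which is the $l$th letter of $p^\infty$. These two letters differ, and by (L1) the letter of $\sigma$ is the larger.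
\end{proof}

\begin{lemma}\label{lem:rootlength}
Let $d<c$ be necklaces of length $n$ that first differ at position $i$. Then the root of $c$ has length at least $i$, and the root of $d$ is smaller than the root of $c$.
\end{lemma}

\begin{proof}
Let $p$ and $\varrho$ be the roots of $d$ and $c$. Suppose $|\varrho|<i$, so that $\varrho$ is a prefix of $d$. If $|\varrho|<|p|$, then $\varrho$ is a proper prefix of $p$, and by Lemma~\ref{lem:prefix} $p$ is larger than the prefix of $\varrho^\infty$ of length $|p|$; this gives $d>c$. If $|\varrho|>|p|$, then $p$ is a proper prefix of $\varrho$ and $\varrho$ is a prefix of $p^\infty$, contrary to Lemma~\ref{lem:prefix}. If $|\varrho|=|p|$, then $\varrho=p$ and $c=d$. Each case is contradictory, so $|\varrho|\ge i$. If $|p|\ge i$, then $p$ and $\varrho$ first differ at position $i$, where $p$ is smaller. If $|p|<i$, then $p$ is a proper prefix of $\varrho$. Either way $p<\varrho$.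
\end{proof}

\begin{lemma}\label{lem:power}
Let $d=p^t$ be a necklace of length $n$ with root $p$, and let $q=|p|$.
\begin{itemize}
\item[(1)] A necklace $c$ of length $n$ with prefix $p$ satisfies $c\ge d$. A necklace $f<d$ of length $n$ satisfies $f_1\cdots f_q<p$.
\item[(2)] If $t\ge2$ and $c\ne d$ is a necklace of length $n$ with prefix $p^{t-1}$, then $c>d$ and $c$ is aperiodic.
\item[(3)] A necklace $\gamma>d$ of length $n$ does not end with $p$. So if $d$ and $\gamma$ agree in their last $\ell$ positions, then $\ell<q$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Cut $c$ into $t$ blocks of length $q$. By (N) each block is at least the first block $p$, so $c\ge p^t$. If $f<d$, then $f_1\cdots f_q\le p$ by (O1), and equality would give $f\ge d$.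

(2) By (1), $c>d$. The first difference is at a position greater than $n-q$, so by Lemma~\ref{lem:rootlength} the root of $c$ has length greater than $n-q\ge n/2$. This length divides $n$, so it equals $n$.

(3) Write $\gamma=x_1\cdots x_t$ in blocks of length $q$ and suppose $x_t=p$. From $\gamma>p^t$ we get $x_1\ge p$, and by (N) every block is at least $x_1$, hence at least $p$. Not all blocks equal $p$. Let $x_{l+1}$ be the first block that does not; then $l+1<t$ and $x_{l+1}>p$. The rotation $x_tx_1\cdots x_{t-1}$ begins with $p^{l+1}$, while $\gamma$ begins with $p^lx_{l+1}>p^{l+1}$. So a rotation of $\gamma$ is smaller than $\gamma$, a contradiction. The last claim holds because $d$ ends with $p$.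
\end{proof}

\section{Reductions}\label{sec:reductions}

\subsection*{Three forms of the suffix condition}
Condition (e) is the form used in the proofs. In the prefix tree of $A$, the largest element with prefix $w$ is reached from $w$ by always taking the largest available letter. So (e) says that at each node of depth $m-1$ the largest available letter is $a_m$; see Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=0.85cm,font=\small,dot/.style={circle,fill,inner sep=1.2pt}]
\node[dot] (r) at (3.5,4) {};
\node[dot] (a) at (3.5,3) {};
\node[dot] (b1) at (1,2) {}; \node[dot] (b2) at (3.5,2) {}; \node[dot] (b3) at (5.4,2) {};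
\node[dot] (c1) at (1,1) {}; \node[dot] (c2) at (3.5,1) {}; \node[dot] (c3) at (5.4,1) {};
\node[dot,label=below:$1111$] (l1) at (0,0) {};
\node[dot,label=below:$1112$] (l2) at (1,0) {};
\node[dot,label=below:$1113$] (l3) at (2,0) {};
\node[dot,label=below:$1212$] (l4) at (3,0) {};
\node[dot,label=below:$1213$] (l5) at (4,0) {};
\node[dot,label=below:$1313$] (l6) at (5.4,0) {};
\draw[very thick] (r) -- node[right] {$1$} (a);
\draw (a) -- node[above left] {$1$} (b1);
\draw (a) -- node[right] {$2$} (b2);
\draw[very thick] (a) -- node[above right] {$3$} (b3);
\draw[very thick] (b1) -- node[right] {$1$} (c1);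
\draw[very thick] (b2) -- node[right] {$1$} (c2);
\draw[very thick] (b3) -- node[right] {$1$} (c3);
\draw (c1) -- node[left] {$1$} (l1);
\draw (c1) -- node[right] {$2$} (l2);
\draw[very thick] (c1) -- node[right] {$3$} (l3);
\draw (c2) -- node[left] {$2$} (l4);
\draw[very thick] (c2) -- node[right] {$3$} (l5);
\draw[very thick] (c3) -- node[right] {$3$} (l6);
\end{tikzpicture}
\caption{The prefix tree of the necklaces $1111$, $1112$, $1113$, $1212$, $1213$, $1313$. Each word is spelled along the path from the top to its leaf, and below each node the edge with the largest letter is thick. The set is a $1313$-suffix language because on the $m$th level every thick edge carries the $m$th letter of $1313$.}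
\label{fig:tree}
\end{figure}

\begin{proposition}\label{prop:cde}
Conditions \emph{(c)}, \emph{(d)} and \emph{(e)} are equivalent.
\end{proposition}

\begin{proof}
(c)$\Rightarrow$(e). Let $w$ be the prefix of length $l<n$ of $\beta\in A$; the case $l=n$ is trivial. Then $wa_{l+1}\cdots a_n=\sigma_{l+1}(\beta)\in A$, and every element of $A$ with prefix $w$ is letterwise at most this word. Apply (O3).

(e)$\Rightarrow$(c). Let $\beta\in A$ and $1\le m\le n$. Condition (e) for $w=b_1\cdots b_{m-1}$ gives $\sigma_m(\beta)\in A$ and $\sigma_m(\beta)\ge\beta$. The two words agree before position $m$, so $a_m\ge b_m$.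

(e)$\Rightarrow$(d). Since $\nu_{j+1}$ does not share the prefix of length $i$ of $\nu_j$, the word $\nu_j$ is the largest element of $A$ with that prefix. By (e) it ends with $a_{i+1}\cdots a_n$.

(d)$\Rightarrow$(e). Let $\nu_j$ be the largest element of $A$ with prefix $w$, $|w|=l$. If $j=r$, then $\nu_j=\alpha=wa_{l+1}\cdots a_n$. If $j<r$, then $\nu_{j+1}$ does not have prefix $w$, so the first difference is at some $i\le l$, and by (d) $\nu_j$ agrees with $\alpha$ at all positions greater than $l$.
\end{proof}

\subsection*{Counting}
By (R) the rotation class of $\nu_j$ has $|\lambda_j|$ elements. Since $S$ is the disjoint union of these classes, $|U|=|S|$. There are $|S|$ windows, so (a) holds if and only if every element of $S$ occurs as a window, and in that case no window is left over for a word outside $S$. This proves (a)$\Rightarrow$(b).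

If $r=1$, then $W$ is the repetition of $\lambda_1$, its windows are the $|\lambda_1|$ rotations of $\alpha$, and (a)--(e) all hold for $A=\{\alpha\}$. \emph{From now until the end of Section~\ref{sec:necessary} we assume $r\ge2$.} It remains to prove (e)$\Rightarrow$(a) and (b)$\Rightarrow$(e).

\subsection*{Boundaries}
Read the indices of $\nu_j$ and $\lambda_j$ modulo $r$, so that $W=\cdots\lambda_{j-2}\lambda_{j-1}\lambda_j\lambda_{j+1}\cdots$. At the place where the factor $\lambda_j$ begins, called \emph{boundary $j$}, the word $W$ splits into the \emph{left text} $L_j=\cdots\lambda_{j-2}\lambda_{j-1}$ and the \emph{right text} $R_j=\lambda_j\lambda_{j+1}\cdots$. Every factor of $W$ of length $n$ is a window. In particular, if $L_j$ ends with $x$, $R_j$ begins with $y$ and $|xy|=n$, then $xy$ is a window. Part of the text at a boundary is known without any of the conditions (a)--(e).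

\begin{lemma}\label{lem:free}
Let $1\le j<r$.
\begin{itemize}
\item[(1)] If $\nu_j$ and $\nu_{j+1}$ first differ at position $i$, then $R_{j+1}$ begins with the first $i$ letters of $\nu_{j+1}$.
\item[(2)] If $\nu_j$ and $\alpha$ agree in their last $\ell$ positions, then $L_{j+1}$ ends with the last $\ell+1$ letters of $\nu_j$.
\end{itemize}
\end{lemma}

\begin{proof}
In (1), $|\lambda_{j+1}|\ge i$ by Lemma~\ref{lem:rootlength}, and $\lambda_{j+1}$ is a prefix of both $R_{j+1}$ and $\nu_{j+1}$. In (2), $|\lambda_j|\ge\ell+1$ by Lemma~\ref{lem:power}(3), and $\lambda_j$ is a suffix of both $L_{j+1}$ and $\nu_j$.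
\end{proof}

Both implications need more, namely the following two properties, which are evident when all $\nu_j$ are aperiodic.
\begin{itemize}
\item[(P1)] For every $j<r$, the right text $R_j$ begins with $\nu_j$.
\item[(P2)] The left text $L_1$ ends with $\alpha$. If $\alpha=p^t$ is periodic with root $p$, then $\nu_{r-1}$ ends with $p^{t-1}$.
\end{itemize}
The example $U=122\,2$ shows why $j=r$ is excluded in (P1). We derive (P1) and (P2) twice: quickly from (e), and with more effort from (b).

\section{The suffix condition gives a universal cycle}\label{sec:sufficient}

\begin{lemma}\label{lem:ePP}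
Condition \emph{(e)} implies \emph{(P1)} and \emph{(P2)}.
\end{lemma}

\begin{proof}
Let $j<r$ and suppose $\nu_j=p^t$ is periodic with root $p$ and $q=|p|$. By (e), the largest element of $A$ with prefix $p^{t-1}$ is $p^{t-1}a_{n-q+1}\cdots a_n$. It is not $\nu_j$, because $\alpha$ does not end with $p$ by Lemma~\ref{lem:power}(3). So $\nu_{j+1}$ has prefix $p^{t-1}$, and it is aperiodic by Lemma~\ref{lem:power}(2). Then $R_j$ begins with $p\,\nu_{j+1}$, hence with $p^t$. This proves (P1), and it shows that for $j<r$ the words $\nu_j$ and $\nu_{j+1}$ are not both periodic.

For (P2) let $\alpha=p^t$ be periodic with root $p$. By Lemma~\ref{lem:power}(1), $\nu_{r-1}$ and $\alpha$ first differ at a position $i\le|p|$. By (d), which holds by Proposition~\ref{prop:cde}, they agree after position $i$, so $\nu_{r-1}$ ends with $p^{t-1}$. By the first paragraph $\nu_{r-1}$ is aperiodic. So $L_1$ ends with $\nu_{r-1}p$, hence with $p^t$.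
\end{proof}

\begin{proof}[Proof of \emph{(e)}$\Rightarrow$\emph{(a)}]
By the count in Section~\ref{sec:reductions} it suffices to find every rotation of every $\beta\in A$ among the windows. Let $q$ be the length of the root of $\beta$. By (R) we may choose which $q$ consecutive values of $m$ describe the rotations $\rho_m(\beta)$. For $\beta\ne\alpha$ we take $n-q+2\le m\le n+1$, so that the suffix $b_m\cdots b_n$ lies inside the root. For $\beta=\alpha$ we take $1\le m\le q$, so that the prefix $b_1\cdots b_{m-1}$ lies inside the root; this compensates for the exclusion of $\alpha$ in (P1). If $\beta\ne\alpha$ and $m=n+1$, the rotation is $\beta$, a window by (P1). So let $m\le n$ and put $w=b_1\cdots b_{m-1}$. As in Section~\ref{sec:two}, a rotation of an element that is not the last of its group is found at the following boundary, and a rotation of the last element of a group is found at the start of the group.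

\emph{Case 1: $b_m\cdots b_n\ne a_m\cdots a_n$.} Then $\beta=\nu_j$ with $j<r$, and $n-m+1<q$, so $\lambda_j$ and hence $L_{j+1}$ end with $b_m\cdots b_n$. By (e), the largest element of $A$ with prefix $w$ is $wa_m\cdots a_n\ne\beta$, so $\nu_{j+1}$ has prefix $w$. The first difference of $\nu_j$ and $\nu_{j+1}$ is at a position $i\ge m$, so $R_{j+1}$ begins with $w$ by Lemma~\ref{lem:free}(1). Hence $b_m\cdots b_nw$ is a window.

\emph{Case 2: $b_m\cdots b_n=a_m\cdots a_n$.} Let $\nu_j$ be the smallest element of $A$ with prefix $w$; then $\nu_j\le\beta$. We show that $a_m\cdots a_nw$ crosses boundary $j$.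

The right text $R_j$ begins with $w$. For $j<r$ this is (P1). For $j=r$ we have $\beta=\alpha$, so $|w|=m-1<q$ and $w$ is a prefix of $\lambda_r$.

The left text $L_j$ ends with $a_m\cdots a_n$. For $j=1$ this is (P2). For $j>1$, the word $\nu_{j-1}$ does not have prefix $w$. Let $v\ne w$ be its prefix of length $m-1$. Since $\nu_j$ does not have prefix $v$, the word $\nu_{j-1}$ is the largest element of $A$ with prefix $v$, and $\nu_{j-1}=va_m\cdots a_n$ by (e). Lemma~\ref{lem:free}(2) applies with $\ell=n-m+1$.
\end{proof}

\section{Windows in $S$ force the suffix condition}\label{sec:necessary}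

In this section we assume (b) and $r\ge2$. To establish (P1) and (P2) we pass along the list $\nu_1,\dots,\nu_r$: knowing what stands to the left of a periodic necklace, we determine what stands to its right. The passage needs a starting point where the left text is known, that is, an aperiodic necklace.

\subsection*{An aperiodic necklace exists}

\begin{lemma}\label{lem:oneletter}
Two periodic words of length $n$ that agree in at least $n-1$ positions are equal.
\end{lemma}

\begin{proof}
Regard the words as functions $u,v$ on the integers modulo $n$, numbered so that $u(x)=v(x)$ for $x\ne0$. Let $g,h$ be the lengths of their roots. These are proper divisors of $n$, and $u(x+g)=u(x)$, $v(x+h)=v(x)$ for all $x$. If $g=h$, then $u(0)=u(g)=v(g)=v(0)$. If $g\ne h$, then $g+h<n$, since both are at most $n/2$. So $g$, $h$ and $g+h$ are nonzero modulo $n$, and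
\[
u(0)=u(g)=v(g)=v(g+h)=u(g+h)=u(h)=v(h)=v(0). \qedhere
\]
\end{proof}

\begin{lemma}\label{lem:aperiodic}
Some $\nu_j$ is aperiodic.
\end{lemma}

\begin{proof}
Suppose that all $\nu_j$ are periodic. By (b) and (R), all windows and their rotations are periodic. Let $W_x$ be the letter of $W$ at position $x$, and let $y=W_{x+1}\cdots W_{x+n-1}$. The windows at $x$ and $x+1$ are $W_xy$ and $yW_{x+n}$, so $W_xy$ and $W_{x+n}y$ are periodic, and $W_x=W_{x+n}$ by Lemma~\ref{lem:oneletter}.

Let $G$ be the subgroup of all $s\in\mathbb{Z}$ with $W_{x+s}=W_x$ for all $x$. It contains $|U|$ and $n$. Fix a window. It is a rotation of some $\nu_j$, so it is a power of a word of length $g=|\lambda_j|$, and $W$ is the repetition of this window because $n\in G$. Hence $g\in G$ and $h=\gcd(g,|U|)\in G$. Thus $U$ is a power of its prefix of length $h$, and $h\le|\lambda_j|<|U|$ because $r\ge2$. So $U$ is not primitive.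

On the other hand, $\lambda_1<\dots<\lambda_r$ are Lyndon words by Lemma~\ref{lem:rootlength}. By induction on $s$, the word $\lambda_1\cdots\lambda_s$ is Lyndon: if this holds for some $s<r$, then $\lambda_1\cdots\lambda_s\le\lambda_s<\lambda_{s+1}$ by (L1), and (L2) gives the next case. So $U$ is a Lyndon word, hence primitive, a contradiction.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:aperiodic}, (b) and $r\ge2$ give $|U|=|S|\ge n$. So a universal cycle produced by the algorithm is shorter than $n$ only when $S$ is the rotation class of a single periodic word. The lemma needs (b): for $A=\{11,22\}$ we have $U=12$, and neither window lies in $S$.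
\end{remark}

\subsection*{The neighbors of a periodic necklace}
Condition (b) gives information in one way only: the necklace of a window belongs to $A$, so it cannot lie strictly between two consecutive $\nu_j$. To use this we need upper and lower bounds for the necklace of a window. Any rotation is an upper bound. For a window that ends one necklace $f$ and continues with copies of a root $p$, the next lemma gives the lower bound.

\begin{lemma}\label{lem:overwrite}
Let $f<p^t$ be necklaces of length $n$, where $p$ is the root of $p^t$ and $q=|p|$. Write $f=f^1\cdots f^t$ in blocks of length $q$, and let $1\le b\le t$. Then every rotation of $g=p^bf^{b+1}\cdots f^t$ is larger than $f$.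
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:power}(1), $f^1<p$. Consider $\rho_s(g)$ with $1\le s\le n$. If $s>bq$, then $\rho_s(g)$ begins with $f_s\cdots f_n\,p$ and $\rho_s(f)$ begins with $f_s\cdots f_n\,f^1$, so $\rho_s(g)>\rho_s(f)\ge f$. If $s$ is the first position of one of the blocks $p$, then $\rho_s(g)$ begins with $p>f^1$. If $s$ is the $u$th position of one of the blocks $p$ with $u>1$, then $\rho_s(g)$ begins with $p_u\cdots p_q$, and
\[
p_u\cdots p_q>p_1\cdots p_{q-u+1}\ge f_1\cdots f_{q-u+1}
\]
by (L1) and (O1).
\end{proof}

\begin{lemma}\label{lem:step}
Let $1\le j<r$ and let $\nu_j=p^t$ be periodic with root $p$. If $L_j$ ends with $\nu_{j-1}$, where $\nu_0=\alpha$, then $\nu_{j+1}$ has prefix $p^{t-1}$ and is aperiodic.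
\end{lemma}

\begin{proof}
Put $d=\nu_j$, $c=\nu_{j+1}$, $q=|p|$, and $f=\nu_{j-1}=f^1\cdots f^t$ in blocks of length $q$. Let $i$ be the first position where $d$ and $c$ differ. It suffices to prove $i>n-q$, for then $c$ has prefix $p^{t-1}$ and is aperiodic by Lemma~\ref{lem:power}(2). Suppose $i\le n-q$, and let position $i$ lie in the $b$th block: $(b-1)q<i\le bq$ with $1\le b\le t-1$.

By Lemma~\ref{lem:free}(1), $R_j$ begins with $p\,c_1\cdots c_i=p\,d_1\cdots d_{i-1}c_i$, and so with $p^b$, because $i-1\ge(b-1)q$. We take the window across boundary $j$ that uses exactly these $b$ copies of $p$, namely $f^{b+1}\cdots f^t\,p^b$. By (b) its necklace $N$ lies in $A$, and $N\le g:=p^bf^{b+1}\cdots f^t$. Moreover $N\ge d$. For $j=1$ this holds because $d$ is the least element of $A$. For $j>1$ we have $f<d$, so $N>f=\nu_{j-1}$ by Lemma~\ref{lem:overwrite}, and hence $N\ge\nu_j$.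

Suppose $N>d$. Then $d<c\le N\le g$. Both $d$ and $g$ begin with $p^b$, so $c$ does too by (O2), contrary to $i\le bq$.

Suppose $N=d$. Then $g$ is a rotation of $p^t$ with prefix $p$, so $g=p^t$ by (R), and $f^{b+1}\cdots f^t=p^{t-b}$. This window gives no contradiction, but it reveals a long run of copies of $p$: the word $W$ contains
\[
p^{t-b}\,p\,c_1\cdots c_i=p^{t-b+1}\,d_1\cdots d_{i-1}\,c_i .
\]
The word $p^{t-b+1}d_1\cdots d_i$ is a prefix of $p^\infty$ of length $(t-b+1)q+i>n$, so its suffix $z$ of length $n$ is a rotation of $d$. The window $z'$ that ends at the displayed letter $c_i$ arises from $z$ by raising the last letter $d_i$ to $c_i$. Apply to $z'$ a rotation that carries $z$ to $d$, and then a rotation by a multiple of $q$, which fixes $d$, chosen to move the raised letter into the last block. The result is a word $d'\in S$ with prefix $p^{t-1}$ that arises from $d$ by raising one letter. By Lemma~\ref{lem:raise} its necklace $N'\in A$ satisfies $d<N'\le d'$, so $d<c\le N'\le d'$. By (O2), $c$ has prefix $p^{t-1}$, contrary to $i\le n-q$.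
\end{proof}

\begin{lemma}\label{lem:wrap}
Let $\alpha=p^t$ be periodic with root $p$. If $\nu_{r-1}$ is aperiodic, then \emph{(P2)} holds.
\end{lemma}

\begin{proof}
Write $f=\nu_{r-1}=f^1\cdots f^t$ in blocks of length $|p|$. Since $L_r$ ends with $f$ and $R_r$ begins with $p$, the word $f^2\cdots f^t\,p$ is a window. Its necklace lies in $A$ and is larger than $f=\nu_{r-1}$ by Lemma~\ref{lem:overwrite} with $b=1$, so it is $\alpha$. Then $pf^2\cdots f^t$ is a rotation of $p^t$ with prefix $p$, and $f^2\cdots f^t=p^{t-1}$ by (R). Finally, $L_1$ ends with $fp=f^1p^t$.
\end{proof}

\begin{lemma}\label{lem:bPP}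
Condition \emph{(b)} implies \emph{(P1)} and \emph{(P2)}.
\end{lemma}

\begin{proof}
Call an index $j<r$ \emph{good} if $\nu_j$ is aperiodic, or if $\nu_j=p^t$ is periodic with root $p$ and $\nu_{j+1}$ is aperiodic with prefix $p^{t-1}$. If $j$ is good, then $R_j$ begins with $\nu_j$; in the periodic case it begins with $p\,\nu_{j+1}$. Goodness passes from $j-1$ to $j$ for $2\le j<r$. Indeed, let $j-1$ be good and $\nu_j$ periodic. Then $\nu_{j-1}$ is aperiodic, since a good periodic necklace is followed by an aperiodic one. So $L_j$ ends with $\lambda_{j-1}=\nu_{j-1}$, and Lemma~\ref{lem:step} shows that $j$ is good.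

To start at $j=1$ we need to know $L_1$, so we prove (P2) first. It is evident if $\alpha$ is aperiodic. If $\alpha$ is periodic, Lemma~\ref{lem:aperiodic} gives an aperiodic $\nu_{j_0}$ with $j_0<r$. Then $j_0,\dots,r-1$ are good. Since $r-1$ is good and $\nu_r$ is periodic, $\nu_{r-1}$ is aperiodic, and Lemma~\ref{lem:wrap} gives (P2).

Now $1$ is good: either $\nu_1$ is aperiodic, or Lemma~\ref{lem:step} applies with $j=1$ because $L_1$ ends with $\alpha$. So all $j<r$ are good, and (P1) holds.
\end{proof}

\subsection*{The cyclic chain of inequalities}
The argument of Section~\ref{sec:two} compares a window with the last element of a group, and it needs the two to differ in one letter only. This forces an induction from the right end of the words: at position $m$ we already know that the last elements of all groups agree with $\alpha$ after $m$.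

\begin{proof}[Proof of \emph{(b)}$\Rightarrow$\emph{(e)}]
We use downward induction on $l=|w|$. The case $l=n$ is trivial. Let $1\le m\le n$, assume (e) for prefixes of length $m$, and consider the distinct prefixes $w_1<\dots<w_K$ of length $m-1$ of elements of $A$. Let $e_k$ be the largest element of $A$ with prefix $w_k$, let $y_k$ be its $m$th letter, and let $\tau=a_{m+1}\cdots a_n$. The word $e_k$ is also the largest element of $A$ with prefix $w_ky_k$, so by induction
\[
e_k=w_k\,y_k\,\tau\qquad(1\le k\le K).
\]
Since $e_K=\alpha$, we have $y_K=a_m$. We must show $y_k=a_m$ for all $k$. This is done if $K=1$. For $K\ge2$ we read $k$ modulo $K$ and prove $y_k\le y_{k+1}$ for all $k$; then $y_1\le\dots\le y_K\le y_1$, and all $y_k$ equal $a_m$.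

Fix $k$ and let $\nu_j$ be the smallest element of $A$ with prefix $w_{k+1}$. Then $e_k=\nu_{j-1}$, with indices modulo $r$.

\emph{Exceptional case: $j=r$, $\alpha=p^t$ is periodic with root $p$, and $m-1>|p|$.} Here $R_r$ need not begin with $w_{k+1}$; for $U=122\,2$ and $m=3$ it begins with $21$ while $w_2=22$. But $k+1=K$ and $e_k=\nu_{r-1}$, and by (P2) $e_k$ agrees with $\alpha$ at all positions greater than $|p|$, among them $m$. So $y_k=a_m=y_{k+1}$.

\emph{All other cases.} We show that $y_k\tau\,w_{k+1}$ crosses boundary $j$. The right text $R_j$ begins with $w_{k+1}$: for $j<r$ this is (P1), and for $j=r$ we have $m-1\le|\lambda_r|$, whether $\alpha$ is aperiodic or not, so $w_{k+1}$ is a prefix of $\lambda_r$. The left text $L_j$ ends with $y_k\tau$: for $k=K$ we have $j=1$ and $y_K\tau=a_m\cdots a_n$, so this is (P2); for $k<K$ the word $e_k=\nu_{j-1}<\alpha$ agrees with $\alpha$ in its last $n-m$ positions, and Lemma~\ref{lem:free}(2) gives the last $n-m+1$ letters $y_k\tau$ of $e_k$.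

By (b) and closure under rotation, $g=w_{k+1}y_k\tau\in S$. Suppose $y_k>y_{k+1}$. Then $g$ arises from the necklace $e_{k+1}=w_{k+1}y_{k+1}\tau$ by raising one letter. By Lemma~\ref{lem:raise} the necklace $N\in A$ of $g$ satisfies $e_{k+1}<N\le g$, and by (O2) it has prefix $w_{k+1}$. This contradicts the maximality of $e_{k+1}$. So $y_k\le y_{k+1}$.
\end{proof}

We have proved (a)$\Rightarrow$(b)$\Rightarrow$(e)$\Rightarrow$(a), and Proposition~\ref{prop:cde} gives (c)$\Leftrightarrow$(d)$\Leftrightarrow$(e). This completes the proof of Theorem~\ref{thm:main}.

\section{The sets with a given largest necklace}\label{sec:family}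

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $\beta\in M_\alpha$. The words $\sigma_m(\beta)$ are letterwise at most $\alpha$, and the point is that they are necklaces. Since $\sigma_m(\beta)$ differs from $\sigma_{m+1}(\beta)$ at most at position $m$, we use downward induction on $m$, starting from $\sigma_{n+1}(\beta)=\beta$. Let $m\le n$, suppose that $e=\sigma_{m+1}(\beta)$ is a necklace, and put $g=\sigma_m(\beta)$. If $a_m=b_m$, then $g=e$. So let $a_m>b_m$. We show that $\rho_s(g)\ge g$ for $2\le s\le n$.

Let $2\le s\le m$, so that the rotation reaches the raised letter before it wraps around. It begins with $b_s\cdots b_{m-1}a_m$, and (N) for $e$ gives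
\[
b_s\cdots b_{m-1}a_m>b_s\cdots b_{m-1}b_m\ge b_1\cdots b_{m-s+1}=g_1\cdots g_{m-s+1},
\]
where the last equality uses $m-s+1\le m-1$. So $\rho_s(g)>g$.

Let $s>m$ and suppose $\rho_s(g)<g$. The rotation begins with $a_s\cdots a_n$, of length $l=n-s+1$. By (O1), by the letterwise bound with (O3), and by (N) for the necklace $\alpha$,
\[
a_s\cdots a_n\le g_1\cdots g_l\le a_1\cdots a_l\le a_s\cdots a_n ,
\]
so these three words are equal. Let $p$ be the root of $\alpha$. If $l<|p|$, then $a_s\cdots a_n=a_1\cdots a_l$ is a nonempty proper suffix of $p$ that is also a prefix of $p$, contrary to (L1). So $l\ge|p|$, and $g$, which begins with $a_1\cdots a_l$, has prefix $p$. If $m-1\ge|p|$, then $\beta$ has prefix $p$, so $\beta\ge\alpha$ by Lemma~\ref{lem:power}(1); with (O3) this gives $\beta=\alpha$, contrary to $a_m>b_m$. If $m-1<|p|$, then $b_1\cdots b_{m-1}=g_1\cdots g_{m-1}=a_1\cdots a_{m-1}$, so $g=\alpha$ is a necklace, contrary to $\rho_s(g)<g$.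

So $g$ is a necklace, and $M_\alpha$ is an $\alpha$-suffix language. It contains $\alpha$, which is its largest element by (O3). The set of all rotations of elements of $M_\alpha$ has $M_\alpha$ as its set of necklaces, so Theorem~\ref{thm:main} shows that the algorithm generates a universal cycle for it.

By definition, a set of necklaces is an $\alpha$-suffix language if and only if it is a subset of $M_\alpha$ closed under $\sigma_1,\dots,\sigma_n$. If it is nonempty, it contains $\alpha$, which is then its largest element. The equivalence (a)$\Leftrightarrow$(c) gives the classification. Finally, the set of necklaces of a union or intersection of rotation-closed sets is the union or intersection of their sets of necklaces. Being contained in $M_\alpha$, being closed under each $\sigma_m$, and containing $\alpha$ are all preserved by both operations.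
\end{proof}

\begin{example}
Let $\alpha=1313$. A word letterwise at most $\alpha$ has the form $1x1y$ with $x,y\le3$, and it is a necklace exactly when $x\le y$. So
\[
M_\alpha=\{1111,1112,1113,1212,1213,1313\},
\]
the set in Figure~\ref{fig:tree}. The algorithm gives $1\;1112\;1113\;12\;1213\;13$, of length $17$, with windows
\begin{gather*}
1111,\ 1112,\ 1121,\ 1211,\ 2111,\ 1113,\ 1131,\ 1312,\ 3121,\\
1212,\ 2121,\ 1213,\ 2131,\ 1313,\ 3131,\ 1311,\ 3111 .
\end{gather*}
These are the $1+4+4+2+4+2$ rotations of the six necklaces. The maps $\sigma_1,\sigma_2$ send $1x1y$ to $1313$, and $\sigma_3,\sigma_4$ send it to $1x13$. So a nonempty subset of $M_\alpha$ is closed if and only if it contains $1313$ and contains $1x13$ whenever it contains some $1x1y$. For $x=1$ we take nothing, or $1113$ with any subset of $\{1111,1112\}$, which gives five choices; for $x=2$ we take nothing, or $1213$ with or without $1212$, which gives three. The algorithm therefore succeeds on exactly $15$ rotation-closed sets with largest necklace $1313$.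
\end{example}

\begin{thebibliography}{9}

\bibitem{DiMuro}
Joseph DiMuro, \emph{Classifying Rotationally-Closed Languages Having Greedy Universal Cycles}, arXiv:1805.11641 (2018).

\bibitem{Lothaire}
Lothaire, \emph{Combinatorics on Words}.

\end{thebibliography}
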